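# Exact C*-algebras with non-exact algebras arbitrarily close to them

## 1. An exact algebra that is a limit of non-exact ones

**Theorem 1.** There are a C$^*$-algebra $C$ and separable unital C$^*$-subalgebras $B_s\subset C$ $(0\le s\le\frac14)$ such that

* (i) $d(B_s,B_{s'})\le 8|s-s'|$, and $d(M_r(B_s),M_r(B_{s'}))\le 8|s-s'|$ for all $r\ge 1$ and all $s,s'\in[0,\frac14]$;
* (ii) $A:=B_0$ is exact;
* (iii) $B_s$ is not exact for every $0<s\le\frac14$.

Let us unpack this. For C$^*$-subalgebras $A,B$ of a C$^*$-algebra $C$, the **Kadison–Kastler distance** is the Hausdorff distance between their closed unit balls $A_1$, $B_1$: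
$$d(A,B)=\max\Big\{\sup_{a\in A_1}\inf_{b\in B_1}\|a-b\|,\ \sup_{b\in B_1}\inf_{a\in A_1}\|a-b\|\Big\}.$$
The unit balls are norm closed, so $d$ is a metric on the set of C$^*$-subalgebras of $C$. In (i), $M_r(B_s)$ is regarded as a subalgebra of $M_r(C)$.

*Example.* Let $p,p'\in M_2$ be rank-one projections onto lines at angle $\theta$, so $\|p-p'\|=\sin\theta$. Then $d(\mathbb Cp,\mathbb Cp')=\sin\theta$. Indeed $zp$ with $|z|\le1$ is within $|z|\sin\theta$ of $zp'$, which gives "$\le$". Conversely, if $\eta$ is a unit vector with $p'\eta=0$, then $\|p-wp'\|\ge\|(p-wp')\eta\|=\|p\eta\|=\sin\theta$ for every $w\in\mathbb C$.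

Throughout, $\otimes$ is the minimal tensor product and "ideal" means closed two-sided ideal. Recall the following textbook facts. If $A\subset\mathbb B(H)$ and $R\subset\mathbb B(K)$, then $A\otimes R$ is the closure of the algebraic tensor product in $\mathbb B(H\otimes K)$. Tensor products of $*$-homomorphisms are $*$-homomorphisms, and tensor products of injective ones are injective, hence isometric. In particular $D\subset C$ gives $D\otimes R\subset C\otimes R$. If $J\lhd R$ is an ideal, then $A\otimes R\to A\otimes (R/J)$ is surjective and its kernel contains $A\otimes J$.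

**Definition.** $A$ is *exact* if tensoring with $A$ preserves short exact sequences. By the facts just recalled this means
$$\ker\big(A\otimes R\to A\otimes(R/J)\big)=A\otimes J\qquad\text{for all } J\lhd R .$$

*Example.* $M_n$ is exact: $M_n\otimes R=M_n(R)$, and a matrix over $R$ dies in $M_n(R/J)$ exactly when all its entries lie in $J$.

The question behind Theorem 1 comes from Erik Christensen, Allan Sinclair, Roger R. Smith, Stuart White, "Perturbations of C*-algebraic invariants", arXiv:0910.1368 (2009): is there a constant $\gamma_0>0$ such that $d(A,B)<\gamma_0$ forces $A$ and $B$ to be both exact or both non-exact? By Theorem 1 the answer is **no**. Given $\gamma_0>0$, take $0<s\le\frac14$ with $8s<\gamma_0$; then $d(M_r(B_0),M_r(B_s))<\gamma_0$ for all $r$, the algebra $B_0$ is exact, and $B_s$ is not. The exact algebra $A=B_0$ does not depend on $\gamma_0$.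

The next theorem says what does survive, and how badly exactness fails in the family.

**Theorem 2.**

* (a) Exactness passes to limits: if $B\subset C$ and for every finite $F\subset B$ and $\varepsilon>0$ there is an exact $A'\subset C$ with $\operatorname{dist}(b,A')<\varepsilon$ for all $b\in F$, then $B$ is exact. Hence in the metric $d$ the exact subalgebras of $C$ form a closed set: each non-exact $B\subset C$ has some $\gamma(B)>0$ such that no exact $A'\subset C$ satisfies $d(A',B)<\gamma(B)$. By Theorem 1 this set is in general not open, even for the metric $\sup_r d(M_r(\cdot),M_r(\cdot))$.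
* (b) In Theorem 1, all $B_s$ contain a common exact ideal $I$ of $C$ with $B_s/I\cong C^*_\lambda(\mathbb F_\infty)$. For $0<s\le\frac14$, $B_s$ is not even locally reflexive, although $A$ is.

Here $C^*_\lambda(G)$ is the reduced C$^*$-algebra of the discrete group $G$, generated by the left regular representation $\lambda(g)\delta_t=\delta_{gt}$ on $\ell^2(G)$.

**Definition.** $B$ is *locally reflexive* if for every finite-dimensional subspace $E\subset B^{**}$ there is a net of complete contractions $E\to B$ converging to the inclusion $E\subset B^{**}$ in the point-weak$^*$ topology.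

*Example.* A finite-dimensional $B$ is locally reflexive, because $B^{**}=B$. We use this notion only through the last item of the following list.

We shall quote these facts without proof:

* (HT) Haagerup–Thorbjørnsen, *Ann. of Math.* 162 (2005): $C^*_\lambda(\mathbb F_2)$ embeds in $\prod_kM_k/\bigoplus_kM_k$.
* $C^*_\lambda(\mathbb F_2)$ is exact; C$^*$-subalgebras and minimal tensor products of exact algebras are exact; nuclear algebras are exact.
* For Theorem 2(b) only: exact C$^*$-algebras are locally reflexive (Kirchberg); and if $B$ is locally reflexive, then $0\to I\otimes R\to B\otimes R\to(B/I)\otimes R\to0$ is exact for every ideal $I\lhd B$ and every $R$ (Effros–Haagerup, *Duke Math. J.* 52 (1985)).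

## 2. Finite-dimensional algebras, conjugate algebras, and limits of exact algebras

**Finite-dimensional algebras.** Suppose $A$ is finite-dimensional and $d(A,B)<\frac12$. Then $B$ is finite-dimensional, so both are exact. Choose $r$ with $d(A,B)<r<\frac12$ and $\varepsilon>0$ with $\rho:=2(r+\varepsilon)<1$. The compact set $A_1$ is covered by finitely many $\varepsilon$-balls, so $B_1$ is covered by finitely many balls of radius $r+\varepsilon$ centered in $C$. Moving the centers of those that meet $B_1$ into $B_1$ doubles the radius, so $B_1\subset F+\rho B_1$ for a finite-dimensional subspace $F\subset B$. Iterating, $B_1\subset F+\rho^nB_1$ for all $n$. Since $F$ is closed, $B_1\subset F$.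

**Conjugate algebras.** If $B=WAW^*\subset C$ for a unitary $W$ in some unital C$^*$-algebra containing $C$, then
$$WaW^*-a=(W-1)aW^*+a(W^*-1)$$
shows $d(A,B)\le2\|W-1\|$. But $A\cong B$, so this never separates exact from non-exact. We shall use the estimate inside a quotient, where it does no harm.

**Approximation in the tensor product.** The first thing to try is to move elements of $B\otimes R$ into $A\otimes R$ and use exactness there. Fix $J\lhd R$, and for $x\in C\otimes R$ put
$$\nu(x)=\operatorname{dist}(x,C\otimes J),\qquad \mu(x)=\|\text{image of }x\text{ in }C\otimes(R/J)\| .$$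
Both are seminorms bounded by $\|x\|$, hence continuous, and $\mu\le\nu$.

**Lemma 3.** For every C$^*$-subalgebra $D\subset C$ and $x\in D\otimes R$ we have $\nu(x)=\operatorname{dist}(x,D\otimes J)$ and $\mu(x)=\|\text{image of }x\text{ in }D\otimes(R/J)\|$. Consequently $\ker(D\otimes R\to D\otimes (R/J))=D\otimes J$ if and only if $\mu(x)=0$ implies $\nu(x)=0$ for $x\in D\otimes R$, and in that case $\nu=\mu$ on $D\otimes R$.

*Proof.* The purpose is to write the distance to $D\otimes J$ in a form that does not mention $D$. Let $(w_\kappa)$ be an approximate unit of $J$ with $0\le w_\kappa\le1$. For $x\in D\otimes R$ we have $x(1\otimes w_\kappa)\in D\otimes J$, so $\operatorname{dist}(x,D\otimes J)\le\liminf_\kappa\|x-x(1\otimes w_\kappa)\|$. If $y\in D\otimes J$, then $y(1\otimes w_\kappa)\to y$ (check on elementary tensors). Hence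
$$\limsup_\kappa\|x-x(1\otimes w_\kappa)\|\le\limsup_\kappa\big(\|(x-y)(1-1\otimes w_\kappa)\|+\|y-y(1\otimes w_\kappa)\|\big)\le\|x-y\| .$$
So $\operatorname{dist}(x,D\otimes J)=\lim_\kappa\|x-x(1\otimes w_\kappa)\|$. The right side is the same for $D$ and for $C$. The claim on $\mu$ holds because $D\otimes (R/J)\subset C\otimes (R/J)$ isometrically.

For $x\in D\otimes R$, $\mu(x)=0$ means that $x$ is in the kernel and $\nu(x)=0$ means $x\in D\otimes J$; this is the equivalence. When the kernel is $D\otimes J$, the induced $*$-homomorphism $(D\otimes R)/(D\otimes J)\to D\otimes (R/J)$ is injective, hence isometric, which says $\nu=\mu$. $\square$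

**Proof of Theorem 2(a).** *Step 1: limits of exact algebras are exact.* Let $J\lhd R$ and $x=\sum_{j\le m}b_j\otimes r_j$ with $b_j\in B$. By hypothesis there are exact $A_i\subset C$ and $a^{(i)}_j\in A_i$ with $\|a^{(i)}_j-b_j\|<1/i$ for $j\le m$. Then $y_i=\sum_ja_j^{(i)}\otimes r_j\to x$, and $\nu(y_i)=\mu(y_i)$ by Lemma 3. By continuity $\nu(x)=\mu(x)$. Such $x$ are dense in $B\otimes R$, so $\nu=\mu$ there, and by Lemma 3 $\ker(B\otimes R\to B\otimes (R/J))=B\otimes J$. Hence $B$ is exact.

*Step 2: closedness.* If a non-exact $B$ had no $\gamma(B)$ as stated, there would be exact $A_i\subset C$ with $d(A_i,B)\to0$. Then $\operatorname{dist}(b,A_i)\le\|b\|\,d(A_i,B)\to0$ for every $b\in B$, so Step 1 would make $B$ exact, a contradiction.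

*Step 3: not open.* Theorem 1, proved below, exhibits the exact $B_0$ as a limit of the non-exact $B_s$ in the metric $\sup_rd(M_r(\cdot),M_r(\cdot))$. $\blacksquare$

In Theorem 2(a) the approximation gets arbitrarily good. A *fixed* quality would also do, if only it held in $A\otimes R$ and not merely in $A$.

**Proposition 4.** Let $A,B\subset C$ with $A$ exact, let $J\lhd R$ and $0\le\delta<\frac12$. If $\operatorname{dist}(x,A\otimes R)\le\delta\|x\|$ for every $x\in B\otimes R$, then $\ker(B\otimes R\to B\otimes (R/J))=B\otimes J$.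

*Proof.* For $x\in B\otimes R$ and $y\in A\otimes R$, Lemma 3 for $A$ gives
$$\nu(x)\le\nu(y)+\|x-y\|=\mu(y)+\|x-y\|\le\mu(x)+2\|x-y\| .$$
Taking the infimum over $y$, $\nu(x)\le\mu(x)+2\delta\|x\|$. Now let $\mu(x)=0$. For each $z\in B\otimes J$ we have $\mu(x-z)=0$ and $\nu(x-z)=\nu(x)$, so $\nu(x)\le2\delta\|x-z\|$. The infimum over $z$ is $\nu(x)\le2\delta\,\nu(x)$, so $\nu(x)=0$. $\square$

So where does the approach stop? We must approximate the unit ball of $B\otimes R$ from $A\otimes R$. For $x=\sum_jb_j\otimes r_j$, replacing each $b_j$ by a nearby $a_j\in A$ costs about $d(A,B)\sum_j\|b_j\|\|r_j\|$, which is not controlled by $\|x\|$. If all $d(M_r(A),M_r(B))$ are small we control $R=M_r$. For $R=\prod_kM_{m_k}$ we can then approximate each coordinate $x_k\in M_{m_k}(B)$ by some $a_k\in M_{m_k}(A)$, but the sequence $(a_k)$ need not lie in $A\otimes R$. Already for $m_k=1$ an element of $A\otimes\ell^\infty$ has totally bounded range, while a bounded sequence in an infinite-dimensional $A$ need not. A counterexample should therefore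 live in $R=\prod_kM_{m_k}$ with $J=\bigoplus_kM_{m_k}$.

## 3. Extensions of $C^*_\lambda(\mathbb F_\infty)$ by exact ideals: one non-exact, all split ones exact

In $\prod_kM_{m_k}/\bigoplus_kM_{m_k}$ (with $\bigoplus$ the $c_0$-sum) the class of $(y_k)$ has norm $\limsup_k\|y_k\|$; for $m_k=1$ this is $\ell^\infty/c_0$.

**Lemma 5.** There are $m_k\ge1$ and unitary representations $u^{(k)}:\mathbb F_2\to U(m_k)$ with
$$\limsup_k\Big\|\sum f(g)u^{(k)}(g)\Big\|=\Big\|\sum f(g)\lambda(g)\Big\|\qquad\text{for all finitely supported }f. \tag{1}$$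

*Proof.* The purpose is to lift the embedding $\varphi$ from (HT) to honest unitaries. Lift $\varphi(1)$ to a self-adjoint $(a_k)$; then $\varepsilon_k:=\|a_k^2-a_k\|\to0$. When $\varepsilon_k<\frac14$, each spectral value $t$ of $a_k$ is within $2\varepsilon_k$ of $0$ or $1$, since $|t||t-1|\le\varepsilon_k$ and one of the factors is at least $\frac12$. So $p_k=\chi_{(1/2,\infty)}(a_k)$ satisfies $\|p_k-a_k\|\le2\varepsilon_k$. Put $p_k=0$ for the other, finitely many, $k$. Thus $(p_k)$ is a projection lifting $\varphi(1)$. Since $\varphi(1)\ne0$, infinitely many $p_k$ are nonzero; discard the others and relabel. With $m_k=\operatorname{rank}p_k$ we have $p_kM_kp_k\cong M_{m_k}$, and $\varphi$ is a unital map into $\prod M_{m_k}/\bigoplus M_{m_k}$.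

The image of each of the two generators is a unitary. Lift it to $(x_k)$; then $x_k^*x_k\to1$ and $x_kx_k^*\to1$. For large $k$ the matrix $x_k$ is invertible, and $v_k=x_k(x_k^*x_k)^{-1/2}$ is unitary with $\|v_k-x_k\|\to0$; put $v_k=1$ for the remaining $k$. Then $(v_k)$ is a unitary lift. Since $\mathbb F_2$ is free, the two sequences of unitaries define representations $u^{(k)}$. The class of $(u^{(k)}(g))_k$ equals $\varphi(\lambda(g))$ for the generators, hence for all $g$, and the norm formula for the quotient is (1). $\square$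

Fix a subgroup $F\cong\mathbb F_\infty$ of $\mathbb F_2$ with free basis $g_1,g_2,\dots$. Splitting $\mathbb F_2$ into cosets $Ft$ shows that $\lambda_{\mathbb F_2}|_F$ is a multiple of $\lambda:=\lambda_F$. So (1) holds for $F$ and $\lambda_F$, and $C^*_\lambda(F)\subset C^*_\lambda(\mathbb F_2)$ is exact. From now on only $F$ is used. Put
$$\mathfrak M=\prod_kM_{m_k},\quad \mathfrak M_0=\bigoplus_kM_{m_k},\quad Q=\mathfrak M/\mathfrak M_0,\quad u_g=(u^{(k)}(g))_k\in\mathfrak M,$$
and let $u_g^\infty\in Q$ be the class of $u_g$. By (1) there is an injective $*$-homomorphism $\iota:C^*_\lambda(F)\to Q$ with $\iota(\lambda(g))=u_g^\infty$.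

Let $\bar u^{(k)}$ be the entrywise conjugate representation, $\bar u_g=(\bar u^{(k)}(g))_k$, and $\bar u_g^\infty$ its class in $Q$. Complex conjugation preserves norms and the matrix of $\lambda(g)$ is real, so $\|\sum f(g)\bar u^{(k)}(g)\|=\|\sum\overline{f(g)}u^{(k)}(g)\|$ and $\|\sum\overline{f(g)}\lambda(g)\|=\|\sum f(g)\lambda(g)\|$. Hence (1) also gives an injective $*$-homomorphism $\bar\iota:C^*_\lambda(F)\to Q$ with $\bar\iota(\lambda(g))=\bar u_g^\infty$.

**Lemma 6 (Fell absorption).** For every unitary representation $\rho$ of $F$ on $H$, $\rho\otimes\lambda$ is unitarily equivalent to $1_H\otimes\lambda$.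

*Proof.* Let $V(\xi\otimes\delta_t)=\rho(t)\xi\otimes\delta_t$, a unitary. Then $V(1\otimes\lambda(g))(\xi\otimes\delta_t)=\rho(gt)\xi\otimes\delta_{gt}=(\rho(g)\otimes\lambda(g))V(\xi\otimes\delta_t)$. $\square$

**Lemma 7.** $\big\|\sum_{j=1}^n\lambda(g_j)\big\|\le2\sqrt n$.

*Proof.* The idea is to cut $\lambda(g_j)$ into a part with orthogonal ranges and a part with orthogonal domains. Let $\Pi_j$ be the projection onto the closed span of the $\delta_x$ with $x$ beginning with $g_j$, and $\Pi_j'$ the same for $g_j^{-1}$. The $\Pi_j$ are mutually orthogonal, so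
$$\Big\|\sum_j\Pi_j\lambda(g_j)\xi\Big\|^2=\sum_j\|\Pi_j\lambda(g_j)\xi\|^2\le n\|\xi\|^2 .$$
If $g_jx$ does not begin with $g_j$, then $x$ begins with $g_j^{-1}$. Hence $(1-\Pi_j)\lambda(g_j)=(1-\Pi_j)\lambda(g_j)\Pi_j'$. The adjoint of $\sum_j(1-\Pi_j)\lambda(g_j)$ is $\sum_j\Pi_j'\lambda(g_j)^*(1-\Pi_j)$, and since the $\Pi_j'$ are mutually orthogonal its norm is at most $\sqrt n$ by the same computation. Add the two bounds. $\square$

**Proposition 8 (model case).** $B=C^*(u_F)+\mathfrak M_0\subset\mathfrak M$ is not exact, although $\mathfrak M_0$ and $B/\mathfrak M_0\cong C^*_\lambda(F)$ are exact.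

*Proof.* $\mathfrak M_0$ is nuclear, and $B/\mathfrak M_0=\iota(C^*_\lambda(F))$. For non-exactness, take $n\ge5$ and $x=\sum_{j=1}^nu_{g_j}\otimes\bar u_{g_j}\in B\otimes\mathfrak M$.

*Small image.* The image of $x$ in $B\otimes Q$ is $(\mathrm{id}\otimes\bar\iota)\big(\sum_ju_{g_j}\otimes\lambda(g_j)\big)$. Represent $B$ on $\bigoplus_k\mathbb C^{m_k}$. By injectivity of $\bar\iota$, Lemma 6 and Lemma 7 its norm is $\|\sum_j\lambda(g_j)\|\le2\sqrt n$.

*Large distance.* Evaluate both factors at coordinate $k$. This sends $y\in B\otimes\mathfrak M_0$ to elements of norm tending to $0$ (clear for elementary tensors, then by density), and sends $x$ to $\sum_ju^{(k)}(g_j)\otimes\bar u^{(k)}(g_j)$. Put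
$$\omega_k=m_k^{-1/2}\sum_ie_i\otimes e_i\in\mathbb C^{m_k}\otimes\mathbb C^{m_k},\qquad (v\otimes\bar v)\,\omega_k=\omega_k\ \text{ for every unitary }v\in M_{m_k}; \tag{2}$$
the identity holds because the coefficient of $e_a\otimes e_b$ in $\sum_ive_i\otimes\bar ve_i$ is $\sum_iv_{ai}\overline{v_{bi}}=(vv^*)_{ab}$. So the $k$-th evaluation of $x$ has norm at least $n$ for every $k$, and $\operatorname{dist}(x,B\otimes\mathfrak M_0)\ge n>2\sqrt n$.

If $B$ were exact, $(B\otimes\mathfrak M)/(B\otimes\mathfrak M_0)\to B\otimes Q$ would be isometric, a contradiction. $\square$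

So exact ideal and exact quotient do not suffice. A splitting does.

**Lemma 9.** Let $0\to I\to A\xrightarrow{q}A/I\to0$ admit a $*$-homomorphic section $\pi:A/I\to A$, with $I$ and $A/I$ exact. Then $A$ is exact.

*Proof.* The section lets us subtract the part of an element that the quotient sees. Let $J\lhd R$ and $x\in\ker(A\otimes R\to A\otimes (R/J))$. Then $(q\otimes\mathrm{id})(x)\in\ker((A/I)\otimes R\to(A/I)\otimes (R/J))=(A/I)\otimes J$, as $A/I$ is exact. So $y:=(\pi q\otimes\mathrm{id}_R)(x)\in A\otimes J$.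

The bounded map $\mathrm{id}-(\pi q)\otimes\mathrm{id}_R$ on $A\otimes R$ sends $a\otimes r$ to $(a-\pi q(a))\otimes r\in I\otimes R$. Since $I\otimes R$ is closed in $A\otimes R$, it sends all of $A\otimes R$ into $I\otimes R$. Thus $x-y\in I\otimes R$. Both $x$ and $y$ map to $0$ in $A\otimes (R/J)$, so $x-y$ maps to $0$ in $I\otimes (R/J)\subset A\otimes (R/J)$. As $I$ is exact, $x-y\in I\otimes J$. Hence $x\in A\otimes J$. $\square$

## 4. Representations of $\mathbb F_\infty$ uniformly close to $\lambda$

Insert a unitary representation $\sigma$ of $F$ into the model, replacing $u_g$ by $\sigma(g)\otimes u_g$, and enlarge the ideal accordingly. Two observations organize the rest.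

* In the quotient, $\sigma(g)\otimes u_g$ becomes $\sigma(g)\otimes u^\infty_g$, a copy of $\sigma(g)\otimes\lambda(g)$. By Fell absorption the algebra this generates is always $C^*_\lambda(F)$. The quotient forgets $\sigma$.
* The extension remembers $\sigma$. The trivial $\sigma$ gave Proposition 8. For $\sigma=\lambda$, Fell absorption at each coordinate $k$ will split the extension.

So we want representations $\sigma_s$ starting at $\sigma_0=\lambda$ that (A) differ from $\lambda$ by compact operators, to stay in an exact algebra, (B) have a unit vector $\xi$ with $\langle\sigma_s(g_j)\xi,\xi\rangle=s$ for all $j$, and (C) are so close to $\lambda$ that the quotients are close in $d$.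

For (C) it is not enough to be close to $\lambda$ on the generators. If $\sigma(g_j)=e^{is}\lambda(g_j)$ with $0<s\le\frac14$, then $\|\sigma(g_1^m)-\lambda(g_1^m)\|=|e^{ims}-1|$, which is at least $\sqrt2$ as soon as $ms\in[\frac\pi2,\frac{3\pi}2]$: errors accumulate along words. We want a bound uniform over the whole group. One may fear that this forces equivalence. It does for a finite group $G$: if $\sup_g\|\sigma(g)-\sigma'(g)\|<1$, then $T=|G|^{-1}\sum_t\sigma'(t)\sigma(t)^{-1}$ satisfies $\|T-1\|<1$ and $\sigma'(g)T\sigma(g)^{-1}=T$, so $T$ is an invertible intertwiner. For $F$ there is no such average, and the following construction succeeds.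

**Construction.** Let $0\le s\le\frac14$ and $c=\sqrt{1-s^2}$. For $x\ne y$ in $F$ let $T(x,y)$ be the unitary on $\ell^2(F)$ with
$$T(x,y)\delta_x=c\,\delta_x-s\,\delta_y,\qquad T(x,y)\delta_y=s\,\delta_x+c\,\delta_y,$$
fixing all other $\delta_z$. It is a rotation of the plane spanned by $\delta_x,\delta_y$. Transposing, $T(x,y)^{-1}=T(y,x)$; and $\lambda(z)T(x,y)\lambda(z)^{-1}=T(zx,zy)$. Since $F$ is free, there is a unitary representation $\sigma_s$ of $F$ on $\ell^2(F)$ with
$$\sigma_s(g_j)=T(e,g_j)\lambda(g_j).$$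
On inverses the formula keeps its shape:
$$\sigma_s(g_j^{-1})=\lambda(g_j)^{-1}T(g_j,e)=T(e,g_j^{-1})\lambda(g_j^{-1}).$$
So $\sigma_s(h)=T(e,h)\lambda(h)$ for every letter $h\in\{g_j^{\pm1}\}$. For a reduced word $g=h_1\cdots h_m$ put $x_i=h_1\cdots h_i$, $x_0=e$. Moving the $\lambda(h_i)$ to the right gives
$$\sigma_s(g)=P\,\lambda(g),\qquad P=T(x_0,x_1)T(x_1,x_2)\cdots T(x_{m-1},x_m). \tag{3}$$
Clearly $\sigma_0=\lambda$. Since $P-1$ has finite rank, so has $\sigma_s(g)-\lambda(g)$, which is (A). For (B),
$$\langle\sigma_s(g_j)\delta_e,\delta_e\rangle=\langle T(e,g_j)\delta_{g_j},\delta_e\rangle=s. \tag{4}$$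

*The case $m=2$ by hand.* With $e_i=\delta_{x_i}$, the matrix of $P$ in the basis $e_0,e_1,e_2$ is
$$\begin{pmatrix}c&cs&s^2\\-s&c^2&cs\\0&-s&c\end{pmatrix}.$$
Each column has norm $1$; for instance $c^2s^2+c^4+s^2=c^2+s^2=1$. The entries decay geometrically above the diagonal, and below it only one diagonal is occupied. This pattern persists for all $m$.

**Lemma 10.** $\sup_{g\in F}\|\sigma_s(g)-\sigma_{s'}(g)\|\le4|s-s'|$ for $s,s'\in[0,\frac14]$.

*Proof.* For $g=e$ there is nothing to prove. Let $g$ be as in (3) with $m\ge1$.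

**Step 1: compute $P$.** The elements $x_0,\dots,x_m$ are distinct, as $x_i$ has length $i$. Write $e_i=\delta_{x_i}$; $P$ is the identity off $\operatorname{span}(e_0,\dots,e_m)$. We apply the factors from the right. The factor $T(x_{i-1},x_i)$ sends $e_i$ to $c\,e_i+s\,e_{i-1}$, and the later factors fix $e_i$ and act on $e_{i-1}$ in the same way. Therefore, for $1\le j\le m$,
$$T(x_0,x_1)\cdots T(x_{j-1},x_j)\,e_j=\sum_{i=1}^jc\,s^{j-i}e_i+s^je_0 . \tag{5}$$
For $j=m$ this is $Pe_m$. For $1\le j<m$, the factors $T(x_{m-1},x_m),\dots,T(x_{j+1},x_{j+2})$ fix $e_j$, then $T(x_j,x_{j+1})e_j=c\,e_j-s\,e_{j+1}$, and the remaining factors fix $e_{j+1}$ and act on $e_j$ by (5). So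
$$Pe_j=-s\,e_{j+1}+c\Big(\sum_{i=1}^jc\,s^{j-i}e_i+s^je_0\Big)\quad(1\le j<m),\qquad Pe_0=c\,e_0-s\,e_1 .$$
Thus $P$ has entries $-s$ on the subdiagonal, entries $c^\epsilon s^k$ with $\epsilon\in\{0,1,2\}$ on the $k$-th superdiagonal ($k\ge0$), and zeros elsewhere. The exponent $\epsilon$ depends on the position but not on $s$.

**Step 2: bound the derivative independently of $m$.** On $[0,\frac14]$ we have $|\frac{d}{ds}c^2|=2s\le\frac12$ and $|\frac{d}{ds}c|=s/c\le\frac12$. So $\big|\frac{d}{ds}(c^\epsilon s^k)\big|\le ks^{k-1}+\frac12s^k$ (the first term being $0$ for $k=0$). A matrix supported on one diagonal has norm equal to the maximum of its absolute entries, so the norm of any matrix is at most the sum of these maxima over its diagonals. Hence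
$$\Big\|\frac{dP}{ds}\Big\|\le1+\sum_{k\ge0}\Big(ks^{k-1}+\tfrac12s^k\Big)=1+\frac1{(1-s)^2}+\frac12\cdot\frac1{1-s}\le1+\frac{16}9+\frac23<4 .$$

**Step 3: integrate.** The words $x_i$ do not depend on $s$, so $\|\sigma_s(g)-\sigma_{s'}(g)\|$ is the norm of the difference of the two values of $P$, which is at most $4|s-s'|$. $\square$

So for $0<s\le\frac14$ and $n>4/s^2$, (4) gives $\|\sum_{j\le n}\sigma_s(g_j)\|\ge ns>2\sqrt n\ge\|\sum_{j\le n}\lambda(g_j)\|$, while $\sigma_s$ is within $4s$ of $\lambda$ on all of $F$. In particular $\sigma_s$ and $\lambda$ are not unitarily equivalent. After tensoring with $\lambda$ they become equivalent, and by a unitary near $1$: instead of averaging the operators $\sigma_{s'}(t)\sigma_s(t)^{-1}$, we put them on a diagonal.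

**Lemma 11.** For $s,s'\in[0,\frac14]$ there is a unitary $W$ on $\ell^2(F)\otimes\ell^2(F)$ with $\|W-1\|\le4|s-s'|$ and
$$W(\sigma_s(g)\otimes\lambda(g))W^*=\sigma_{s'}(g)\otimes\lambda(g)\qquad(g\in F).$$

*Proof.* Put $W(\xi\otimes\delta_t)=\sigma_{s'}(t)\sigma_s(t)^{-1}\xi\otimes\delta_t$. This is block diagonal with unitary blocks, so $W$ is unitary and, by Lemma 10, $\|W-1\|=\sup_t\|\sigma_{s'}(t)-\sigma_s(t)\|\le4|s-s'|$. Moreover
$$W(\sigma_s(g)\otimes\lambda(g))(\xi\otimes\delta_t)=\sigma_{s'}(gt)\sigma_s(gt)^{-1}\sigma_s(g)\xi\otimes\delta_{gt}=\sigma_{s'}(g)\sigma_{s'}(t)\sigma_s(t)^{-1}\xi\otimes\delta_{gt},$$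
which is $(\sigma_{s'}(g)\otimes\lambda(g))W(\xi\otimes\delta_t)$. $\square$

## 5. The algebras $B_s$ and the bound $d(M_r(B_s),M_r(B_{s'}))\le8|s-s'|$

**Step 1: an exact home for the $\sigma_s$.** Let $\mathcal E=C^*_\lambda(F)+\mathcal K(\ell^2(F))$. We claim $C^*_\lambda(F)\cap\mathcal K=0$. An element $S$ of $C^*_\lambda(F)$ commutes with all right translations, so $\|S\delta_t\|=\|S\delta_e\|$ for all $t$. If $S$ is compact, then, $F$ being infinite, $\delta_t\to0$ weakly along any sequence of distinct elements $t$, so $S\delta_t\to0$ in norm. Thus $S\delta_t=0$ for all $t$, and $S=0$. Hence $\mathcal E$ is a split extension of $C^*_\lambda(F)$ by the nuclear algebra $\mathcal K$. By Lemma 9, $\mathcal E$ is exact; it is separable and unital. It contains every $\sigma_s(g)=\lambda(g)+$ (finite rank).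

**Step 2: the ambient algebra.** Let
$$C=\mathcal E\otimes\mathfrak M,\qquad I=\mathcal E\otimes\mathfrak M_0,\qquad q:C\to C/I=\mathcal E\otimes Q .$$
The last identification uses that $\mathcal E$ is exact. The ideal $I$ is separable, and exact as a tensor product of exact algebras. Let $p_N=1\otimes(1,\dots,1,0,0,\dots)\in I$ with $N$ ones. These are central projections of $C$, and $p_Nz\to z$ for $z\in I$. For $r\ge1$ regard $p_N$ also as the central projection $1_r\otimes p_N$ of $M_r(C)$, and let $q_r:M_r(C)\to M_r(C/I)$ be the amplification of $q$. Then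
$$\|q_r(y)\|=\lim_N\|(1-p_N)y\|\qquad(y\in M_r(C)). \tag{6}$$
Indeed $p_Ny\in M_r(I)$ gives $\|q_r(y)\|\le\|(1-p_N)y\|$, and for $z\in M_r(I)$ we have $\limsup_N\|(1-p_N)y\|\le\|y-z\|+\lim_N\|(1-p_N)z\|=\|y-z\|$; now take the infimum over $z$.

**Step 3: the family.** Put $\alpha_s(g)=\sigma_s(g)\otimes u_g\in C$, a unitary representation of $F$, and
$$B_s=C^*(\alpha_s(F))+I .$$
This is a C$^*$-subalgebra (a C$^*$-subalgebra plus an ideal), separable since $F$ is countable and $I$ is separable, and unital since $\alpha_s(e)=1$.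

**Step 4: its quotient.** Put $D_s=C^*\{\sigma_s(g)\otimes\lambda(g):g\in F\}\subset\mathcal E\otimes C^*_\lambda(F)$. The map $\mathrm{id}\otimes\iota:\mathcal E\otimes C^*_\lambda(F)\to\mathcal E\otimes Q$ is isometric and sends $\sigma_s(g)\otimes\lambda(g)$ to $\sigma_s(g)\otimes u^\infty_g=q(\alpha_s(g))$. Hence
$$B_s/I=q(B_s)=(\mathrm{id}\otimes\iota)(D_s),\qquad D_s\cong C^*_\lambda(F), \tag{7}$$
where by Lemma 6 the second isomorphism takes $\sigma_s(g)\otimes\lambda(g)$ to $\lambda(g)$.

**Proof of Theorem 1(i).** The quotients are conjugate by a unitary near $1$. We lift this closeness through the common ideal, correcting the error inside the ideal with $p_N$. Fix $r\ge1$ ($r=1$ is the first claim) and $b\in M_r(B_s)$ with $\|b\|\le1$.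

*Move in the quotient.* By (7), $q_r(b)$ is the image of some $x\in M_r(D_s)$ under the amplification of $\mathrm{id}\otimes\iota$, which is isometric; so $\|x\|\le1$. With $W$ from Lemma 11 put $x'=(1_r\otimes W)x(1_r\otimes W)^*$. Then $x'\in M_r(D_{s'})$, $\|x'\|\le1$, and by the conjugation estimate of Section 2, $\|x'-x\|\le2\|W-1\|\le8|s-s'|$.

*Lift.* The closed unit ball of a C$^*$-algebra maps onto that of a quotient, so there is $a_0\in M_r(B_{s'})$ with $\|a_0\|\le1$ such that $q_r(a_0)$ is the image of $x'$.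

*Correct in the ideal.* Put $a_N=p_Nb+(1-p_N)a_0$. Since $p_Nb,\,p_Na_0\in M_r(I)\subset M_r(B_{s'})$, we have $a_N\in M_r(B_{s'})$. Since $p_N$ is a central projection, $\|a_N\|=\max\{\|p_Nb\|,\|(1-p_N)a_0\|\}\le1$. By (6),
$$\|b-a_N\|=\|(1-p_N)(b-a_0)\|\to\|q_r(b)-q_r(a_0)\|=\|x-x'\|\le8|s-s'| .$$
So $b$ has distance at most $8|s-s'|$ from the unit ball of $M_r(B_{s'})$. By symmetry in $s,s'$ the claim follows. $\square$

## 6. Exactness of $B_0$ and non-exactness of $B_s$ for $s>0$

**Proof of Theorem 1(ii).** The aim is to split $0\to I\to B_0\to B_0/I\to0$. For each $k$ the unitary $V_k:\delta_t\otimes\eta\mapsto\delta_t\otimes u^{(k)}(t)\eta$ satisfies $V_k(\lambda(g)\otimes1)V_k^*=\lambda(g)\otimes u^{(k)}(g)$, as in Lemma 6. Represent $C$ on $\ell^2(F)\otimes\bigoplus_k\mathbb C^{m_k}$ and put $V=\bigoplus_kV_k$. Then $\beta(a)=V(a\otimes1)V^*$ is a $*$-homomorphism on $C^*_\lambda(F)$ with $\beta(\lambda(g))=\lambda(g)\otimes u_g=\alpha_0(g)$, so $\beta$ maps into $B_0$. Now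
$$q\beta(\lambda(g))=q(\alpha_0(g))=(\mathrm{id}\otimes\iota)(\lambda(g)\otimes\lambda(g)).$$
By (7) with $s=0$, $q\beta$ is an isomorphism of $C^*_\lambda(F)$ onto $B_0/I$. So $\pi=\beta\circ(q\beta)^{-1}$ is a $*$-homomorphic section of $B_0\to B_0/I$. The algebras $I$ and $B_0/I\cong C^*_\lambda(F)$ are exact, and Lemma 9 shows that $B_0$ is exact. $\square$

**Proof of Theorem 1(iii).** We repeat Proposition 8, with the invariant vector replaced by one whose coefficient is $s$. Fix $0<s\le\frac14$ and $n>4/s^2$, so that $ns>2\sqrt n$. Let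
$$x=\sum_{j=1}^n\alpha_s(g_j)\otimes\bar u_{g_j}\in B_s\otimes\mathfrak M .$$

**Step 1: the image of $x$ in $B_s\otimes Q$ is small.** Regard $B_s\subset\mathbb B(L)$ with $L=\ell^2(F)\otimes\bigoplus_k\mathbb C^{m_k}$; then $\alpha_s$ is a unitary representation of $F$ on $L$. The image of $x$ is $(\mathrm{id}\otimes\bar\iota)\big(\sum_j\alpha_s(g_j)\otimes\lambda(g_j)\big)$. By injectivity of $\bar\iota$, Lemma 6 and Lemma 7,
$$\Big\|\sum_j\alpha_s(g_j)\otimes\bar u^\infty_{g_j}\Big\|_{B_s\otimes Q}=\Big\|\sum_j\alpha_s(g_j)\otimes\lambda(g_j)\Big\|=\Big\|\sum_j\lambda(g_j)\Big\|\le2\sqrt n .$$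

**Step 2: $x$ is far from $B_s\otimes\mathfrak M_0$.** Evaluation at coordinate $k$ in both factors (in $\mathfrak M$ inside $C=\mathcal E\otimes\mathfrak M\supset B_s$, and in the second factor) is a $*$-homomorphism, hence a contraction,
$$\chi_k:B_s\otimes\mathfrak M\to\mathcal E\otimes M_{m_k}\otimes M_{m_k}.$$
For $y=b\otimes z$ with $z=(z_k)\in\mathfrak M_0$ we have $\|\chi_k(y)\|\le\|b\|\|z_k\|\to0$; by density $\|\chi_k(y)\|\to0$ for all $y\in B_s\otimes\mathfrak M_0$. For $x$, use the unit vector $\delta_e\otimes\omega_k$ with $\omega_k$ from (2). By (2) and (4),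
$$\|\chi_k(x)\|\ge\Big|\Big\langle\sum_j\sigma_s(g_j)\otimes u^{(k)}(g_j)\otimes\bar u^{(k)}(g_j)\,(\delta_e\otimes\omega_k),\,\delta_e\otimes\omega_k\Big\rangle\Big|=\sum_j\langle\sigma_s(g_j)\delta_e,\delta_e\rangle=ns$$
for every $k$. Hence $\|x-y\|\ge\limsup_k\|\chi_k(x-y)\|\ge ns$ for all $y\in B_s\otimes\mathfrak M_0$.

**Step 3: conclude.** If $B_s$ were exact, $(B_s\otimes\mathfrak M)/(B_s\otimes\mathfrak M_0)\to B_s\otimes Q$ would be injective, hence isometric, and Steps 1 and 2 would give $ns\le2\sqrt n$, a contradiction. This completes the proof of Theorem 1. $\blacksquare$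

*Remark.* We can now see the obstruction of Section 2 in numbers. Steps 1 and 2 show that $\ker(B_s\otimes\mathfrak M\to B_s\otimes Q)\ne B_s\otimes\mathfrak M_0$, since otherwise the map of Step 3 would still be isometric. As $B_0$ is exact, Proposition 4 (with $R=\mathfrak M$ and $J=\mathfrak M_0$) shows that its hypothesis fails for every $\delta<\frac12$. So for every $s>0$ and $\delta<\frac12$, some $z\in B_s\otimes\mathfrak M$ has $\operatorname{dist}(z,B_0\otimes\mathfrak M)>\delta\|z\|$, although $d(M_r(B_0),M_r(B_s))\le8s$ for all $r$.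

## 7. Failure of local reflexivity for $s>0$

**Proof of Theorem 2(b).** The ideal $I$ of $C$ is exact and contained in every $B_s$, and $B_s/I\cong C^*_\lambda(F)$ by (7), with $F\cong\mathbb F_\infty$. The algebra $A=B_0$ is exact, hence locally reflexive by Kirchberg's theorem. Now let $0<s\le\frac14$, and take $n$, $x$ and $\chi_k$ from the proof of Theorem 1(iii). This time we take the quotient in the *first* tensor factor.

**Step 1: $x$ is far from $I\otimes\mathfrak M$.** The $k$-th coordinate of an element of $I=\mathcal E\otimes\mathfrak M_0$ tends to $0$ in norm, so $\|\chi_k(y)\|\to0$ for elementary tensors $y\in I\otimes\mathfrak M$, and by density for all $y\in I\otimes\mathfrak M$. Since $\|\chi_k(x)\|\ge ns$ for every $k$, $\operatorname{dist}(x,I\otimes\mathfrak M)\ge ns$.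

**Step 2: its image in $(B_s/I)\otimes\mathfrak M$ is small.** We have $(B_s/I)\otimes\mathfrak M\subset\mathcal E\otimes Q\otimes\mathfrak M$, and there the image of $x$ is $\sum_j\sigma_s(g_j)\otimes u^\infty_{g_j}\otimes\bar u_{g_j}$. By injectivity of $\iota$, then Lemma 6 applied to the representation $\sigma_s\otimes\bar u$ (after reordering the factors), then Lemma 7,
$$\Big\|\sum_j\sigma_s(g_j)\otimes u^\infty_{g_j}\otimes\bar u_{g_j}\Big\|=\Big\|\sum_j\sigma_s(g_j)\otimes\lambda(g_j)\otimes\bar u_{g_j}\Big\|=\Big\|\sum_j\lambda(g_j)\Big\|\le2\sqrt n<ns .$$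

**Step 3: conclude.** If $0\to I\otimes\mathfrak M\to B_s\otimes\mathfrak M\to(B_s/I)\otimes\mathfrak M\to0$ were exact, the norm of the image of $x$ would equal $\operatorname{dist}(x,I\otimes\mathfrak M)\ge ns$, contradicting Step 2. So this sequence is not exact, and by the theorem of Effros and Haagerup $B_s$ is not locally reflexive. $\blacksquare$
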